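# Equal-sum partitions of the nonzero elements of $\mathbb{Z}_{2^n}$

## 1. Size lists, sums and residues

Let $A$ be a finite abelian group of order $g\ge 2$, written additively, and let $A^*=A\setminus\{0\}$. For a finite set $X\subset A$ write $\sigma(X)$ for the sum of its elements, with $\sigma(\emptyset)=0$. For example, in $\mathbb{Z}_8$ we have $\sigma(\{2,3,7\})=12=4$.

**Definition 1 (admissible list).** A list $m_1,\dots,m_t$ of positive integers is admissible for $A$ if $\sum_{i=1}^t m_i=g-1$ and at most one $m_i$ equals $1$. The order of the list is irrelevant, so we may always arrange that $m_1\ge 1$ and $m_i\ge2$ for $i\ge2$.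

For $g=8$ the admissible lists are $(7)$, $(1,6)$, $(2,5)$, $(3,4)$, $(1,2,4)$, $(1,3,3)$, $(2,2,3)$, $(1,2,2,2)$.

**Definition 2 (realization).** A realization of a list $m_1,\dots,m_t$ in $A$ is a partition of $A^*$ into sets $S_1,\dots,S_t$ with $|S_i|=m_i$ such that all the sums $\sigma(S_i)$ are equal. Their common value, usually written $\mu$, is the common sum.

For example, $\{4\},\{2,3,7\},\{1,5,6\}$ realizes $(1,3,3)$ in $\mathbb{Z}_8$ with common sum $4$, because $12=4$ in $\mathbb{Z}_8$. At most one size $1$ is clearly necessary: two parts of size $1$ would both equal $\{\mu\}$.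

**Definition 3 (property (P)).** The group $A$ has property (P) if every admissible list for $A$ has a realization in $A$.

For example, $\mathbb{Z}_6$ does not have (P). The list $(1,4)$ is admissible, and a realization with common sum $\mu$ would give $2\mu=\sigma(\mathbb{Z}_6^*)=15=3$, which has no solution in $\mathbb{Z}_6$.

**Definition 4 (residues inside $\mathbb{Z}_m$).** From now on $m=2^n$ with $n\ge 1$, and $G=\mathbb{Z}_m$. If $n\ge 2$, reduction modulo $4$ is a well-defined homomorphism $G\to\mathbb{Z}_4$, and if $n\ge3$ the same holds modulo $8$. So we may speak of elements of $G$ being congruent mod $4$ or mod $8$, and "even" and "odd" refer to residues mod $2$.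

The subgroup $4G$ is the set of elements $\equiv0\pmod 4$ and has order $m/4$; the subgroup $8G$ has order $m/8$. In $\mathbb{Z}_{16}$, for instance, $4G=\{0,4,8,12\}$, $2+4G=\{2,6,10,14\}$ and $8G=\{0,8\}$. Every $y\in 8G$ has the form $y=2c$ with $c\in4G$; in $\mathbb{Z}_{16}$, $8=2\cdot4$.

We can now pose the question. Sylwia Cichacz and Karol Suchan, in "Zero-sum partitions of Abelian groups of order $2^n$", arXiv:2111.05394 (2021), conjecture that for $m=2^n$ every admissible list has a realization in $\mathbb{Z}_m$. In plain words: you are handed a list of sizes adding up to $m-1$, with at most one size equal to $1$, and nothing else is controlled. Can the nonzero elements of $\mathbb{Z}_m$ always be cut into sets of these sizes so that all the sets have the same sum? If so, which sums occur, and which finite abelian groups have (P)?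

## 2. The forced common sum, and the groups of order 2, 4, 8

We have $\sigma(G^*)=m(m-1)/2=m/2$ in $G$. An admissible list of $t$ sizes satisfies $1+2(t-1)\le m-1$, so
$$t\le m/2. \tag{1}$$
Write $t=2^a\cdot\text{odd}$ and $b=n-1-a$. By (1), $2^a\le t\le 2^{n-1}$, so $b\ge0$. If a realization has common sum $\mu$, adding up all the parts gives
$$t\mu=m/2\quad\text{in }G. \tag{2}$$
An integer is congruent to $2^{n-1}$ modulo $2^n$ exactly when its exact power of $2$ is $2^{n-1}$. So (2) says that the exact power of $2$ in $\mu$ is $2^{n-1-a}=2^b$: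
$$t\mu=m/2\iff \mu=u\,2^b \text{ with } u \text{ odd}\iff \mu\text{ has additive order }2^{a+1}. \tag{3}$$
The sum is thus forced up to the odd factor $u$. Multiplication by an odd number is an automorphism of $G$, so the natural choice to aim for is $\mu=2^b$.

Now the small cases. For $m=2$ the only list is $(1)$, realized by $\{1\}$. For $m=4$ the lists are $(3)$, which is trivial, and $(1,2)$, realized by $\{1\},\{2,3\}$ (since $5=1$). For $m=8$:

- $t=1$: the whole of $G^*$, with sum $28=4$.
- $t=2$, $\mu=2$: $(1,6)$ is realized by $\{2\}$ and the rest (sum $28-2=26=2$); $(2,5)$ by $\{3,7\}$ and the rest (sums $10=2$ and $18=2$); $(3,4)$ by $\{1,2,7\}$ and $\{3,4,5,6\}$ (sums $10=2$ and $18=2$).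
- $t=3$, $\mu=4$: $(1,2,4)$ by $\{4\},\{1,3\},\{2,5,6,7\}$; $(1,3,3)$ by $\{4\},\{2,3,7\},\{1,5,6\}$; $(2,2,3)$ by $\{1,3\},\{5,7\},\{2,4,6\}$.
- $t=4$, $\mu=1$: $(1,2,2,2)$ by $\{1\},\{2,7\},\{3,6\},\{4,5\}$.

The answer is yes in general, and the rest of these notes proves the following.

**Theorem 1.** Let $m=2^n$ with $n\ge1$. If $\sum_{i=1}^t m_i=m-1$, $m_1\ge1$ and $m_i\ge2$ for $i\ge2$, then $\mathbb{Z}_m^*$ has a partition into sets $S_i$ with $|S_i|=m_i$ and all $\sigma(S_i)$ equal.

**Theorem 2.** Let $m=2^n$, let $m_1,\dots,m_t$ be positive integers with sum $m-1$, and let $\mu\in\mathbb{Z}_m$. A partition of $\mathbb{Z}_m^*$ into sets of sizes $m_i$, all with sum $\mu$, exists if and only if at most one $m_i$ equals $1$ and $\mu$ has additive order $2^{a+1}$, where $2^a$ is the exact power of $2$ dividing $t$. So, when at most one $m_i$ is $1$, exactly $2^a$ values of $\mu$ occur.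

**Theorem 3.** A finite abelian group $A$ with $|A|\ge2$ has property (P) if and only if $A\cong\mathbb{Z}_{2^n}$ $(n\ge1)$, $A\cong\mathbb{Z}_3$, or $A\cong\mathbb{Z}_2^2$.

Fix notation for an admissible list. Let $r_1\in\{0,1\}$ and $r_2$ be the numbers of parts of size $1$ and $2$. A part of size at least $3$ is called large. Let $N$ be the number of large parts, and $N_o$, $N_e$ the numbers of large parts of odd and of even size. So $t=r_1+r_2+N$. Since $m-1$ is odd, the number of odd sizes is odd:
$$N_o+r_1\ \text{ is odd.} \tag{4}$$

## 3. Pairing $x$ with $\mu-x$, and why greedy pairing stalls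

The first thing to try is the involution $x\mapsto\mu-x$, which produces pairs of sum $\mu$. It realizes the list $(1,2,\dots,2)$ at once, and it serves parts of size $2$ in general. It does nothing directly for a part of size $3$. There one would choose an even element $e$ and then a pair of odd elements with sum $\mu-e$. Different parts have different $e$, so we need many disjoint pairs with different prescribed sums, using every odd element exactly once.

Choosing these pairs one after another can get stuck. In $\mathbb{Z}_{16}$ put $U=1+4G=\{1,5,9,13\}$ and $V=3+4G=\{3,7,11,15\}$, and ask for four disjoint pairs, one element from $U$ and one from $V$, with sums $0,0,4,12$. If we start with $1+15=0$ and $9+7=0$, the elements left are $5,13$ and $3,11$, and their possible sums are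
$$5+3=8,\quad 5+11=0,\quad 13+3=0,\quad 13+11=8,$$
so neither $4$ nor $12$ can be reached. But the task is solvable: $1+15=0$, $5+11=0$, $13+7=4$, $9+3=12$. What we need is a theorem saying that the only obstruction is the total of the prescribed sums.

## 4. Hall's theorem and prescribed pair sums between two cosets

**Hall's theorem** (M. Hall Jr., *A combinatorial problem on abelian groups*, Proc. AMS 3 (1952) 584–587). If $K$ is an abelian group of order $k$ and $b_1,\dots,b_k\in K$ satisfy $\sum b_i=0$, then there are enumerations $(a_i)$ and $(c_i)$ of $K$ with $c_i-a_i=b_i$ for all $i$.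

The condition $\sum b_i=0$ is plainly necessary, since $\sum c_i=\sum a_i$. For example, for $K=\mathbb{Z}_3$ and $(b_i)=(0,1,2)$ one may take $(a_i)=(0,1,2)$ and $(c_i)=(0,2,1)$. We use the theorem as stated; it is the only outside result in the proof of Theorem 1.

**Lemma 1.** Let $K\le G$ with $|K|=k$, and let $U=u_0+K$, $V=v_0+K$. Let $d_1,\dots,d_k\in u_0+v_0+K$ satisfy $\sum d_i=\sigma(U)+\sigma(V)$. Then there are enumerations $(x_i)$ of $U$ and $(y_i)$ of $V$ with $x_i+y_i=d_i$ for all $i$. Moreover, for every $c\in K$, $(x_i+c)$ and $(y_i-c)$ is another such pair of enumerations.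

*Proof.* Put $b_i=d_i-u_0-v_0\in K$. Since $\sigma(U)=ku_0+\sigma(K)$ and $\sigma(V)=kv_0+\sigma(K)$, we get $\sum b_i=2\sigma(K)$. As $K=-K$, $\sigma(K)=-\sigma(K)$, so $\sum b_i=0$. Take $a_i,c_i$ from Hall's theorem and put $x_i=u_0+c_i$, $y_i=v_0-a_i$. The $x_i$ run through $U$, the $y_i$ run through $v_0-K=V$, and $x_i+y_i=u_0+v_0+b_i=d_i$. For the last claim: adding $c\in K$ permutes $U$, subtracting $c$ permutes $V$, and the sums $x_i+y_i$ do not change. $\square$

The last sentence of Lemma 1 looks idle. It will be used twice, each time to move one pair to where we need it while all pair sums stay fixed.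

## 5. From a partition of the even elements to a partition of $G^*$

The plan is to distribute only the even elements by hand and let Lemma 1 place the odd ones. The odd elements are the disjoint union of $1+4G$ and $3+4G$. A slot is a place for one pair, consisting of one element of $1+4G$ and one of $3+4G$. There are $m/4$ slots, and the sum of a slot lies in $1+3+4G=4G$.

**Lemma 2.** Let $n\ge2$, $\mu\in G$ and $t\mu=m/2$. Let $\{1,\dots,t\}=I\sqcup J$. Let the nonzero even elements of $G$ be partitioned into sets $P_i$ $(i\in I)$ and (possibly empty) sets $E_j$ $(j\in J)$, with $|P_i|=m_i$ and $\sigma(P_i)=\mu$. Let $p_j\ge1$ $(j\in J)$ be integers with $\sum_{j\in J} p_j=m/4$ and $m_j=|E_j|+2p_j$. Assume one of the following.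

(a) $\sigma(E_j)\equiv\mu\pmod4$ for all $j\in J$.

(b) $n\ge3$, $4\mid\mu$, and there are $A\neq B$ in $J$ with $p_A=p_B=1$, such that $\sigma(E_j)\equiv\mu\pmod4$ for $j\in J\setminus\{A,B\}$, $\sigma(E_A)\equiv\sigma(E_B)\equiv2\pmod4$, and $\sigma(E_A)\not\equiv\sigma(E_B)\pmod8$.

Then the list $m_1,\dots,m_t$ has a realization with common sum $\mu$.

*Proof.* Put $S_i=P_i$ for $i\in I$. Let $K=4G$, $U=1+4G$, $V=3+4G$, and give $p_j$ of the $m/4=|K|$ slots to part $j$.

**Case (a).** Here the purpose is to prescribe slot sums that make each part come out right. One slot of part $j$ gets the sum $\mu-\sigma(E_j)$, which lies in $4G$ by (a); its other slots get the sum $0$. The total prescribed is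
$$|J|\mu-\sum_{j\in J}\sigma(E_j).$$
The $P_i$ and $E_j$ together are all nonzero even elements, and $\sum_{i\in I}\sigma(P_i)=|I|\mu$. Writing $\sigma_{\mathrm{ev}}$ for the sum of all even elements, the total equals
$$t\mu-\sigma_{\mathrm{ev}}=m/2-\sigma_{\mathrm{ev}}=\sigma(G^*)-\sigma_{\mathrm{ev}}=\sigma(U)+\sigma(V).$$
So Lemma 1 applies and fills the slots. Let $S_j$ be $E_j$ together with the pairs in its slots. Then $\sigma(S_j)=\sigma(E_j)+(\mu-\sigma(E_j))=\mu$ and $|S_j|=m_j$.

**Case (b).** Here the one slot of $A$ would need the sum $\mu-\sigma(E_A)\equiv 2\pmod 4$, which no slot can have; likewise for $B$. The purpose is to give $A$ two elements of $U$, and $B$ two elements of $V$, instead. For $j\ne A,B$ prescribe sums as in (a). To the slots of $A$ and $B$ give the sums $0$ and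
$$\delta=2\mu-\sigma(E_A)-\sigma(E_B)\equiv0\pmod4.$$
The total is the same as in (a), so Lemma 1 applies. Let $(u_1,v_1)$ and $(u_2,v_2)$ be the pairs in these two slots, $u_i\in U$, $v_i\in V$. Then $u_1+u_2+v_1+v_2=\delta$ and $u_1+u_2\equiv2\pmod4$.

The elements $\mu-\sigma(E_A)$ and $\mu-\sigma(E_B)$ are both $\equiv2\pmod4$ and are incongruent mod $8$, so exactly one of them is congruent to $u_1+u_2$ mod $8$. Exchanging the names $A$ and $B$ if necessary, let it be $\mu-\sigma(E_A)$. Then $\mu-\sigma(E_A)-u_1-u_2\in8G$, so it equals $2c$ with some $c\in 4G$. Shift all of $U$ by $c$ and all of $V$ by $-c$ as in Lemma 1. Every pair sum is unchanged, and now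
$$u_1+u_2=\mu-\sigma(E_A),\qquad v_1+v_2=\delta-(u_1+u_2)=\mu-\sigma(E_B).$$
Put $S_A=E_A\cup\{u_1,u_2\}$ and $S_B=E_B\cup\{v_1,v_2\}$, and form the other parts as in (a). $\square$

An example of (a): in $\mathbb{Z}_{16}$ take the list $(1,2,5,7)$, so $t=4$ and $\mu=2$. Use $P=\{2\}$ and $P=\{4,14\}$, then $E=\{6\}$ with $p=2$ for size $5$, and $E=\{8,10,12\}$ with $p=2$ for size $7$. Since $6\equiv2$ and $30\equiv 2\pmod4$, (a) holds. The slot sums are $2-6=12$ and $0$ for size $5$, and $2-30=4$ and $0$ for size $7$. They are met by $1+11$, $9+7$ and $5+15$, $13+3$. The result is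
$$\{2\},\ \{4,14\},\ \{1,6,7,9,11\},\ \{3,5,8,10,12,13,15\},$$
with sums $2,\,18,\,34,\,66$, all equal to $2$ in $\mathbb{Z}_{16}$.

## 6. How far Lemma 2 can reach

Suppose $4\mid\mu$ and Lemma 2(a) is used. Take a part of odd size. Its set of even elements ($P_i$ or $E_j$) has odd cardinality and sum $\equiv\mu\equiv0\pmod4$. So it contains an even number of elements $\equiv2\pmod 4$, hence an odd number of elements of $4G\setminus\{0\}$, hence at least one. Since $|4G\setminus\{0\}|=m/4-1$, case (a) can only be used if
$$N_o+r_1\le m/4-1.$$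
In case (b) the parts $A$ and $B$ are exempt, so the bound becomes $N_o+r_1\le m/4+1$.

The first breakdown is already in $\mathbb{Z}_8$: the list $(1,3,3)$, with $\mu=4$, has $N_o+r_1=3$ while $m/4-1=1$. The single element $4$ of $4G\setminus\{0\}$ must be the singleton, the triples get $2$ and $6$, and the missing pairs must have sums $2$ and $6$. They are $3+7$ and $1+5$: two elements from the same coset of $4G$. This is what case (b) provides.

The second breakdown defeats (b) too. In $\mathbb{Z}_{32}$ the list consisting of $1$ and ten $3$'s has $t=11$, hence $\mu=16$, and $N_o+r_1=11>9=m/4+1$. With that many large parts we will instead use induction to deal with $4G$, and sort the remaining elements modulo $8$.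

The proof of Theorem 1 is by induction on $n$: we assume it for all smaller exponents. With $a$ and $b$ as in Section 2, the cases are:

- $b=0$ and $b=1$ (Section 7);
- $b\ge2$ and $N\le m/4$ (Section 8), by Lemma 2;
- $b\ge2$ and $N\ge m/4+1$ (Section 9), by induction from $m/4$ to $m$.

For $n=1$ we have $t=1$ and $b=0$, so Section 7 contains the start of the induction. In Sections 7 and 8 we put $\mu=2^b$; by (3), $t\mu=m/2$.

## 7. The cases $t=m/2$ and $t=m/4$

**Case $b=0$.** This case is the pure pairing argument. Here $2^a=m/2$, so $t=m/2$ by (1). Equality in $1+2(t-1)\le m-1$ forces the list $(1,2,\dots,2)$. With $\mu=1$ take $\{1\}$ and the pairs $\{x,1-x\}$ with $x\ne0,1$. Here $x\ne1-x$ because $2x=1$ is impossible, $1$ being odd.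

**Case $b=1$.** Here $n\ge2$, and $t=2^{n-2}\cdot\text{odd}\le2^{n-1}$ forces $t=m/4$. If $n=2$ then $t=1$, which is trivial. Let $n\ge3$; now $\mu=2$, and the aim is to apply Lemma 2(a). If $N=0$, the sizes sum to at most $2t=m/2<m-1$. So $N\ge1$, and $r_2\le m/4-1$.

**Step 1. Serve the small parts.** The map $x\mapsto2-x$ interchanges $4G\setminus\{0\}$ and $(2+4G)\setminus\{2\}$, which gives $m/4-1$ disjoint pairs of sum $\mu$. Use $r_2$ of them as the parts of size $2$, and $\{2\}$ as the part of size $1$ if $r_1=1$. Unused so far are
$$m/4-r_2-r_1=t-r_2-r_1=N\ \text{ elements }\equiv2,\qquad m/4-1-r_2\ \text{ elements }\equiv0\pmod4$$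
(the zero element not counted).

**Step 2. Start the large parts with the right residue and parity.** Each of the $N$ large parts receives one slot and one of the $N$ unused elements $\equiv2\pmod 4$. Each of the $N_e$ large parts of even size also receives one unused element $\equiv0\pmod 4$. There are enough of these. If $r_1=1$, the number available is $m/4-1-r_2=N\ge N_e$. If $r_1=0$, it is $N-1$, and $N_o\ge1$ by (4), so $N_e\le N-1$. The number of slots suffices because $N\le t=m/4$.

**Step 3. Fill up.** An odd-sized large part now counts $3$ elements and an even-sized one counts $4$ (a slot counts for two), so every large part lacks a nonnegative even number of elements. The unused supply is $m/4-N$ slots and some elements $\equiv0\pmod4$. Since the sizes add up to $m-1$, the total missing equals the total supply; hence the number of unused elements $\equiv0\pmod4$ is even. Group them in pairs and hand out these pairs and the slots, two elements at a time, until every large part is full.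

For every large part, $\sigma(E_j)\equiv2=\mu\pmod4$ and $p_j\ge1$; all $m/4$ slots are used, and the parts of size $1$ and $2$ have sum $\mu$. Lemma 2(a) applies.

## 8. $4\mid\mu$ and at most $m/4$ large parts

Let $b\ge2$ and $N\le m/4$. Since $b\le n-1$, we have $n\ge3$, $m/4$ is even, $4\mid\mu$ and $\mu=2^b\neq0$ in $G$.

**Counting the even pairs of sum $\mu$.** We need to know how many disjoint pairs $\{x,\mu-x\}$ lie in each coset. The map $x\mapsto\mu-x$ preserves $2+4G$ and $4G$, and it exchanges $0$ and $\mu$. Its fixed points are the solutions of $2x=2^b$, namely $2^{b-1}$ and $2^{b-1}+m/2$. If $b=2$ they are $2$ and $2+m/2$, both in $2+4G$. If $b\ge3$, then $n\ge4$, and both lie in $4G$; they differ from $0$ and $\mu$, which are not fixed. Hence: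

- $2+4G$ contains $P_2$ disjoint pairs $\{x,\mu-x\}$, with $P_2=m/8$ if $b\ge3$ and $P_2=m/8-1$ if $b=2$ (then $2$ and $2+m/2$ are left over);
- $4G\setminus\{0,\mu\}$ contains $P_0$ such pairs, with $P_0=m/8-2$ if $b\ge3$ and $P_0=m/8-1$ if $b=2$.

In both cases
$$P_2+P_0=m/4-2. \tag{5}$$
If $b=2$, then $t$ is an odd multiple of $m/8$ and $t\le m/2$, so $t\in\{m/8,3m/8\}$. Thus
$$b=2,\ t>m/4\ \Longrightarrow\ t=3m/8. \tag{6}$$

We first dispose of three special families, then treat everything else uniformly.

### 8.1. Sizes $3,2,\dots,2$

Here $r_1=0$ and $3+2(t-1)=m-1$, so $t=m/2-1$ is odd and $\mu=m/2$. Take $\{m/2,\,m/4,\,3m/4\}$, with sum $3m/2=m/2$, and the pairs $\{x,m/2-x\}$ on the remaining nonzero elements. The elements $0,m/2$ are exchanged by $x\mapsto m/2-x$ and $m/4,3m/4$ are its fixed points, so the other $m-4$ elements form $(m-4)/2=t-1$ pairs.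

### 8.2. $N=N_o=m/4$ and $r_1=1$

This is the family in which $N_o+r_1=m/4+1$, so Lemma 2(a) is unavailable by Section 6; we use (b). Let $e=\sum(m_i-3)$ over the large parts, an even number. From $1+2r_2+3m/4+e=m-1$ we get
$$2r_2+e=m/4-2. \tag{7}$$

**The case $b\ge3$.** Let $\{\mu\}$ be the singleton. Each large part gets one slot. Give $m/4-2$ of the large parts one element each of $4G\setminus\{0,\mu\}$, which uses all of these elements. Now take one pair $\{x,\mu-x\}$ in $2+4G$. Since $8\mid\mu$ and $x\equiv2\pmod4$, the difference $2x-\mu$ is $\equiv4\pmod8$, so the two members are incongruent mod $8$. Give one member to each of the two remaining large parts, called $A$ and $B$. By (7), $m/8-1=r_2+e/2$ pairs $\{y,\mu-y\}$ of $2+4G$ are left. Use $r_2$ of them as the parts of size $2$, and the other $e/2$ to fill the large parts, each of which lacks the even number $m_i-3$.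

The filling pairs have sum $\mu\equiv0\pmod8$, so they do not change residues mod $8$. Thus $\sigma(E_A)\equiv\sigma(E_B)\equiv2\pmod4$, these are incongruent mod $8$, and the other $E_j$ have sum $\equiv0\equiv\mu\pmod4$. Every large part has $p_j=1$, and there are $m/4$ of them. Lemma 2(b) applies.

**The case $b=2$.** Here $t=1+r_2+m/4>m/4$, so $t=3m/8$ by (6). Hence $r_2=m/8-1$, and $e=0$ by (7): the sizes are $1$, then $3$ ($m/4$ times), then $2$ ($m/8-1$ times). If $m=8$, this is $(1,3,3)$, realized in Section 2. Let $m\ge16$; $\mu=4$. Choose: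

- the set $\{4\}$ and the triple $\{2,6,-4\}$, of sum $4$; here $-4\neq4$ since $m\ge16$;
- the $m/8-2$ pairs $\{x,4-x\}$ filling $(2+4G)\setminus\{2,\,2+m/2,\,6,\,-2\}$, as parts of size $2$;
- one further part of size $2$ with $E=\emptyset$ and $p=1$;
- $m/4-3$ triples with $p=1$ and $E_j$ a single element, using up $4G\setminus\{0,4,-4\}$;
- two triples $A$, $B$ with $p=1$, $E_A=\{-2\}$ and $E_B=\{2+m/2\}$.

The four elements removed in the second item are distinct, since any coincidence between two of them would force $m/2=4$ or $8=0$, i.e. $m\mid 8$. Two of them are the fixed points of $x\mapsto4-x$ and the other two are exchanged by it, so the remaining set does split into such pairs. Every nonzero even element is used once: $4$, $-4$ and $4G\setminus\{0,4,-4\}$ on the one hand, and $2$, $6$, $-2$, $2+m/2$ and the pairs on the other. There are $(m/8-2)+1=m/8-1$ parts of size $2$, and $1+(m/4-3)+2=m/4$ triples, as required. The number of slots is $1+(m/4-3)+2=m/4$. The sums $0$ and those of the single elements of $4G$ are $\equiv 0\equiv\mu\pmod4$. Finally $-2\equiv6$, and $2+m/2\equiv2\pmod8$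 because $8\mid m/2$. Lemma 2(b) applies.

### 8.3. $b=2$, $N+r_2>m/4$, all large parts of size exactly $3$, not 8.2

Here $t\ge N+r_2>m/4$, so $t=3m/8$ by (6). Subtracting twice $r_1+r_2+N=3m/8$ from $r_1+2r_2+3N=m-1$ gives $N=m/4-1+r_1$. If $r_1=1$, all $N=m/4$ large parts are odd and we are in 8.2. So $r_1=0$, $N=m/4-1$, $r_2=m/8+1$, $\mu=4$. Choose:

- the triple $\{2,\,2+m/2,\,m/2\}$, of sum $4+m=4$;
- the $m/8-1$ pairs $\{x,4-x\}$ of $2+4G$, which cover $(2+4G)\setminus\{2,2+m/2\}$;
- two parts of size $2$ with $E=\emptyset$, $p=1$;
- $m/4-2$ triples with $p=1$ and $E_j$ a single element, using up $4G\setminus\{0,m/2\}$.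

This gives $m/8+1$ parts of size $2$, $m/4-1$ triples, and $2+(m/4-2)=m/4$ slots. All $\sigma(E_j)\equiv0\equiv\mu\pmod4$. Lemma 2(a) applies.

### 8.4. All remaining lists with $b\ge2$ and $N\le m/4$

We again aim at Lemma 2(a). By Section 6, elements of $4G\setminus\{0\}$ are the scarce resource, because each odd-sized part needs one. So parts of size $2$ are placed among the odd elements if possible, else in $2+4G$, and in $4G$ only as a last resort.

**Step 1. The bound on odd parts.** By (4), $N_o+r_1$ is odd. It is at most $m/4+1$, which is odd as well, and equality means $N_o=m/4=N$ and $r_1=1$, i.e. 8.2. Hence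
$$N_o+r_1\le m/4-1. \tag{8}$$

**Step 2. Place the small parts and give each large part a slot.** Let
$$s=\max(0,\,N+r_2-m/4)\le r_2,$$
where the inequality holds because $N\le m/4$. Put $r_2-s$ of the parts of size $2$ into the odd elements, i.e. $E_j=\emptyset$, $p_j=1$, and give one slot to each large part. If $s>0$ this uses $r_2-s+N=m/4$ slots, that is, all of them. If $s=0$, then $m/4-N-r_2\ge0$ slots remain as supply. The other $s$ parts of size $2$ are to be pairs $\{x,\mu-x\}$: $\min(s,P_2)$ of them in $2+4G$, and
$$\rho=\max(0,\,s-P_2)$$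
of them in $4G\setminus\{0,\mu\}$. If $r_1=1$, the singleton is $\{\mu\}$. Afterwards $m/4-1-r_1-2\rho$ elements of $4G\setminus\{0\}$ are unused, and each odd-sized large part should get one. So we need
$$\text{(i)}\ \ \rho\le P_0,\qquad\qquad \text{(ii)}\ \ N_o\le m/4-1-r_1-2\rho.$$
If $\rho=0$, then (i) is trivial and (ii) is (8).

**Step 3. An identity when $s>0$.** This is the tool for (i) and (ii). Put $D=\sum(m_i-2)$ over the large parts. If $s>0$, then $N+r_2=s+m/4$, so $m-1=r_1+2r_2+2N+D=r_1+D+2s+m/2$, that is,
$$2s=m/2-1-r_1-D. \tag{9}$$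
In particular $r_1+D$ is odd. If $r_1+D=1$, then either $r_1=1$ and $D=0$, so the list is $(1,2,\dots,2)$, $t=m/2$ and $b=0$, which is excluded; or $r_1=0$ and $D=1$, so the list is $(3,2,\dots,2)$, which is 8.1. Hence
$$s>0\ \Longrightarrow\ r_1+D\ge3. \tag{10}$$

**Step 4. Proof of (i) and (ii) when $\rho>0$.** Now $s>P_2\ge0$, so $s>0$ and $\rho=s-P_2$. By (9) and (10), $2s\le m/2-4$, so $s\le m/4-2=P_2+P_0$ by (5). This is (i).

For (ii), note first that $D\ge N_o$, since each odd-sized large part contributes at least $1$ to $D$. If $b\ge3$, then $2P_2=m/4$ and the right side of (ii) is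
$$m/4-1-r_1-2s+m/4=D\ge N_o$$
by (9). If $b=2$, then $2P_2=m/4-2$ and the right side is $D-2$. Since $s>0$ means $N+r_2>m/4$, and 8.2 and 8.3 are excluded, some large part has size at least $4$. If its size is even, it contributes at least $2$ to $D$ and nothing to $N_o$; if its size is odd, it contributes at least $3$ to $D$ and $1$ to $N_o$. So $D>N_o$. Moreover $m_i-2$ is odd exactly when $m_i$ is odd, so $D\equiv N_o\pmod2$. Hence $D-2\ge N_o$, which is (ii).

**Step 5. Fill the large parts.** Give each odd-sized large part one unused element of $4G\setminus\{0\}$, possible by (ii). Now an odd-sized large part counts $3$ elements and an even-sized one counts $2$, so each lacks a nonnegative even number. The unused elements $\equiv2\pmod4$ number $m/4-2\min(s,P_2)$, which is even. The unused nonzero elements $\equiv0\pmod4$ number $m/4-1-r_1-2\rho-N_o$, which is even by (4). Group each kind into pairs; the sum of each such pair is $\equiv0\pmod4$. The total still missing equals the supply (these pairs and the leftover slots), because all sizes add up to $m-1$. So the supply can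 be handed out, two elements at a time, to fill the large parts exactly. (There is at least one large part. If $N=0$ and $s=0$, then $m-1=r_1+2r_2\le1+m/2$, false for $m\ge8$. If $N=0$ and $s>0$, then $r_1+D=r_1\le1$, against (10).)

Every $E_j$ has sum $\equiv0\equiv\mu\pmod4$, every $p_j\ge1$, and all $m/4$ slots are used. Lemma 2(a) applies, and the case $N\le m/4$ is finished.

As a check, take $(2,2,2,4,5)$ in $\mathbb{Z}_{16}$. Here $t=5$, $\mu=8$, $b=3$, $N=2$, $r_2=3$, so $s=1$ and $\rho=0$. Take $\{2,6\}$ as one part of size $2$, and two parts of size $2$ among the odd elements. Take $E=\{10,14\}$ for size $4$ and $E=\{4,8,12\}$ for size $5$. The slot sums are $8,8,0,0$, met by $1+7$, $9+15$, $5+11$, $13+3$. The parts are $\{2,6\}$, $\{1,7\}$, $\{9,15\}$, $\{5,10,11,14\}$, $\{3,4,8,12,13\}$, with sums $8,8,24,40,40$, all equal to $8$.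

## 9. More than $m/4$ large parts: induction from $4G$ and residues mod $8$

Let $b\ge2$, so $n\ge3$, and $N\ge m/4+1$. Then $3(m/4+1)\le m-1$, so $m\ge16$. In this section $\mu$ is not chosen in advance; the induction hypothesis supplies it.

**Step 1. Use the induction hypothesis inside $4G$.** The aim is to put all unselected parts, and one reservoir $Q$, into $4G\setminus\{0\}$. Select $m/4+1$ large parts, with sizes $3+x_j$, $x_j\ge 0$, and let $X=\sum x_j$. The unselected sizes together with the number $3+X$ form a list with sum
$$(m-1)-3(m/4+1)-X+(3+X)=m/4-1,$$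
in which at most one entry is $1$. By Theorem 1 for $2^{n-2}=m/4$ (note $n-2\ge2$), applied to $4G\cong\mathbb{Z}_{m/4}$, the set $4G\setminus\{0\}$ is partitioned into sets of these sizes with a common sum $\mu\in4G$. Keep the sets for the unselected parts; they are finished. Let $Q$ be the set of size $3+X$, so $\sigma(Q)=\mu$.

It remains to partition $O\cup T\cup Q$ into the selected parts, each of sum $\mu$, where $O$ is the set of odd elements and $T=2+4G$. We have $\sigma(O)=(m/2)^2=m^2/4=0$ and $\sigma(T)=m^2/8=0$ in $G$, and $(m/4)\mu=0$ because $\mu\in4G$. Hence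
$$\sigma(O\cup T\cup Q)=\mu=(m/4+1)\mu. \tag{11}$$
Also $2\mu\equiv0\pmod8$, which is used constantly below. Each selected part will receive three elements besides its share of $x_j$ elements of $Q$. Most get one element of $T$ and two odd elements. Three exceptional parts, which absorb the three extra elements of $Q$, get one extra element of $Q$ and a pair from $T$ or from $O$.

**Step 2. Distribute $Q$ and record residues mod $8$.** Choose three selected parts $\gamma_1,\gamma_2,\gamma_3$. Give $\gamma_i$ any $1+x_{\gamma_i}$ elements of $Q$, and every other selected part $j$ any $x_j$ elements, using up $Q$. Let $c_i$ be the sum of the $Q$-elements in $\gamma_i$, and $B_j$ the sum of those in another selected part $j$. All these lie in $4G$, so there are $e_i,f_j\in\{0,1\}$ with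
$$c_i\equiv\mu+4e_i,\qquad B_j\equiv4f_j\pmod8.$$
Two of $e_1,e_2,e_3$ coincide; renumber so that $e_1=e_2=e$. Let $F=\sum f_j$. From $\sum c_i+\sum B_j=\mu$ we get $3\mu+4(2e+e_3)+4F\equiv\mu\pmod8$, and since $2\mu\equiv0\pmod8$,
$$e_3\equiv F\pmod2. \tag{12}$$

**Step 3. Split the other parts into two classes.** One class will use odd pairs from $1+8G$ and $5+8G$, the other from $3+8G$ and $7+8G$. There are $m/4-2$ other selected parts. Split them into classes $\alpha$ and $\beta$ of $m/8-1$ parts each, so that $\lceil F/2\rceil$ of the parts with $f_j=1$ lie in $\alpha$ and $\lfloor F/2\rfloor$ lie in $\beta$. This is possible because $F\le 2(m/8-1)$, so $\lceil F/2\rceil\le m/8-1$.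

**Step 4. Distribute $T$ and finish $\gamma_3$.** Let $T_1=\mu+2+8G$ and $T_2=\mu-2+8G$; then $T=T_1\sqcup T_2$ and $|T_1|=|T_2|=m/8$. Each $\alpha$-part shall receive one element $w_j\in T$ and each $\beta$-part one element $w_j\in T$, with
$$w_j\equiv\mu+2+4f_j\ \ (j\in\alpha),\qquad w_j\equiv\mu-2+4f_j\ \ (j\in\beta)\pmod8.$$
So an $\alpha$-part draws from $T_1$ if $f_j=0$ and from $T_2$ if $f_j=1$; a $\beta$-part does the opposite. The demand is
$$(m/8-1)-\lceil F/2\rceil+\lfloor F/2\rfloor\ \text{ from }T_1,\qquad (m/8-1)+\lceil F/2\rceil-\lfloor F/2\rfloor\ \text{ from }T_2.$$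
Two elements $z\neq z'$ of $T$ with $z+z'=\mu-c_3$ shall go to $\gamma_3$, and they must be the ones this demand leaves over.

If $F$ is even, the demand is $m/8-1$ from each of $T_1,T_2$. By (12), $e_3=0$, so $\mu-c_3\equiv0\pmod8$. Pick any $z\in T_1$ and put $z'=\mu-c_3-z\equiv-\mu-2\equiv\mu-2\pmod8$. Then $z'\in T_2$, so $z\ne z'$ and one element of each class is removed.

If $F$ is odd, the demand is $m/8-2$ from $T_1$ and $m/8$ from $T_2$. By (12), $e_3=1$, so $\mu-c_3\equiv4\pmod8$. For $z\in T_1$, the element $z'=\mu-c_3-z\equiv4-\mu-2=2-\mu\equiv\mu+2\pmod8$ lies in $T_1$ too. We must ensure $z\neq z'$. Since $F\ge1$, some $f_j=1$, so $x_j\ge1$ and $X\ge1$; hence $m-1\ge3(m/4+1)+1$, which gives $m\ge20$, so $m\ge32$ and $|T_1|\ge4$. At most two elements $z$ of $G$ satisfy $2z=\mu-c_3$, so a suitable $z$ exists.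

In both cases give $z,z'$ to $\gamma_3$. It then has sum $c_3+z+z'=\mu$ and size $1+x_{\gamma_3}+2=3+x_{\gamma_3}$. Distribute $T\setminus\{z,z'\}$ to the $\alpha$- and $\beta$-parts as required; it is used up exactly.

**Step 5. Distribute the odd elements, keeping two dummy pairs.** Every $\alpha$- or $\beta$-part $j$ now needs two more elements of sum $d_j=\mu-w_j-B_j$. By Step 4,
$$d_j\equiv-2-8f_j\equiv6\ \ (j\in\alpha),\qquad d_j\equiv2-8f_j\equiv2\ \ (j\in\beta)\pmod8.$$
Apply Lemma 1 with $K=8G$, $U=1+8G$, $V=5+8G$. The $m/8-1$ parts of $\alpha$ have prescribed sums $d_j\in6+8G=1+5+8G$. One extra dummy pair has the sum $d_0$ determined by $d_0+\sum_{j\in\alpha}d_j=\sigma(U)+\sigma(V)$. The right side is $\equiv6\cdot m/8\pmod8$ and the sum over $\alpha$ is $\equiv6(m/8-1)$, so $d_0\equiv6\pmod8$, and Lemma 1 applies.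

Apply Lemma 1 again with $K=8G$, $U'=3+8G$, $V'=7+8G$. The $m/8-1$ parts of $\beta$ have prescribed sums in $2+8G=3+7+8G$, and one dummy pair has the sum $d_0'$ determined likewise, with $d_0'\equiv2\pmod8$. All $\alpha$- and $\beta$-parts now have sum $\mu$ and size $x_j+1+2$.

**Step 6. Finish $\gamma_1$ and $\gamma_2$ by recombining the dummy pairs.** What is left over are the four elements of the dummy pairs, and $\gamma_1,\gamma_2$ need two elements each. The $m/4-2$ parts in $\alpha\cup\beta$ and $\gamma_3$ all have sum $\mu$, so (11) gives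
$$d_0+d_0'+c_1+c_2=(m/4+1)\mu-(m/4-1)\mu=2\mu. \tag{13}$$
Let the first dummy pair be $\{u,v\}$ with $u\equiv1$, $v\equiv5\pmod8$. Name the second $\{u',v'\}$ so that
$$u'\equiv7,\ v'\equiv3\ \text{ if }e=0,\qquad u'\equiv3,\ v'\equiv7\ \text{ if }e=1\pmod 8.$$
Since $\mu-c_1\equiv-4e\equiv4e\pmod8$, the element $\mu-c_1-u\equiv4e-1$ lies in the coset of $8G$ that contains $u'$. By the shift in Lemma 1, applied to the second pair of enumerations with a suitable element of $8G$, we may move $u'$ to any element of its coset while all pair sums, hence all $\beta$-parts' sums, stay the same. So we may assume $u'=\mu-c_1-u$. Then by (13)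
$$v+v'=d_0+d_0'-(u+u')=(2\mu-c_1-c_2)-(\mu-c_1)=\mu-c_2.$$
Add $\{u,u'\}$ to $\gamma_1$ and $\{v,v'\}$ to $\gamma_2$. Both get sum $\mu$ and the correct size $1+x_{\gamma_i}+2$. All elements of $O\cup T\cup Q$ are used exactly once.

This completes the induction and proves Theorem 1. $\blacksquare$

Here is the construction for five $3$'s in $\mathbb{Z}_{16}$. All five parts are selected, $X=0$, $Q=\{4,8,12\}$, $\mu=24=8$. Give $c_1=4$, $c_2=12$, $c_3=8$, so $e_1=e_2=e=1$, $e_3=0$, and $F=0$; each of $\alpha,\beta$ has one part. Now $T_1=\{2,10\}$, $T_2=\{6,14\}$. With $z=2$ we get $z'=8-8-2=14$, so $\gamma_3=\{8,2,14\}$. The $\alpha$-part gets $10$ and needs a pair of sum $14$ from $\{1,9\}$ and $\{5,13\}$: take $1+13$, with dummy pair $u=9$, $v=5$. The $\beta$-part gets $6$ and needs sum $2$ from $\{3,11\}$ and $\{7,15\}$. Suppose Lemma 1 gives it $11+7$, with dummy pair $u'=3$, $v'=15$. We need $u'=8-4-9=11$, so shift by $8$: the $\beta$-part gets $3+15$, and $u'=11$, $v'=7$. The result is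
$$\{2,8,14\},\ \{1,10,13\},\ \{3,6,15\},\ \{4,9,11\},\ \{5,7,12\},$$
and every set has sum $24=8$.

## 10. Proof of Theorem 2: the common sums that occur

**Necessity.** Suppose a partition with all sums $\mu$ exists. Two parts of size $1$ would both equal $\{\mu\}$, so at most one $m_i$ is $1$. Then (1) holds, so $a\le n-1$, and (2) and (3) say that $\mu$ has order $2^{a+1}$.

**Sufficiency.** Let at most one $m_i$ be $1$, and let $\mu$ have order $2^{a+1}$. By (3), $\mu=u2^{n-1-a}$ with $u$ odd. Theorem 1 gives a partition with some common sum $\mu_0$, and by the necessity part and (3), $\mu_0=u_02^{n-1-a}$ with $u_0$ odd. The number $u_0$ is invertible modulo $m$. Multiplication by the unit $uu_0^{-1}$ is an automorphism of $G$, so it permutes $G^*$, keeps the sizes, and turns the common sum $\mu_0$ into $\mu$.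

Finally, $\mathbb{Z}_{2^n}$ has exactly $2^a$ elements of order $2^{a+1}$, so when at most one $m_i$ is $1$, exactly $2^a$ values of $\mu$ occur. $\square$

## 11. Proof of Theorem 3: the groups with property (P)

**The groups listed have (P).** For $\mathbb{Z}_{2^n}$ this is Theorem 1. For $\mathbb{Z}_3$ the only admissible list is $(2)$, which is trivial. For $\mathbb{Z}_2^2$ the admissible lists are $(3)$, which is trivial, and $(1,2)$, realized by $\{x\},\{y,x+y\}$ with $x\ne y$ nonzero.

It remains to show that no other group has (P). Let $|A|=g\geq 2$.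

**Step 1. The sum of all elements.** We need to know what $t\mu$ must be. Pairing each element with its inverse cancels all elements of order greater than $2$. The elements of order at most $2$ form an elementary abelian $2$-group $\mathbb{Z}_2^r$. Its sum is $0$ if $r=0$; it is the unique involution if $r=1$; and if $r\ge2$ it is $0$, since each coordinate equals $1$ for $2^{r-1}$ elements, an even number. So $\sigma(A)=\iota$ if $A$ has exactly one involution $\iota$, and $\sigma(A)=0$ otherwise.

**Step 2. Test lists.** We want admissible lists with a given number of parts and a singleton. For every integer $t$ with $2\le t\le g/2$, the list consisting of $1$, then $t-2$ times $2$, then $g+2-2t\ge2$ has $t$ entries and sum $1+2(t-2)+g+2-2t=g-1$. It is admissible.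

**Step 3. Groups with exactly one involution.** Such a group has a cyclic Sylow $2$-subgroup, so $A\cong\mathbb{Z}_{2^n}\times H$ with $n\ge1$ and $|H|=q$ odd. Suppose $q\ge3$. Take $t=2^n$; then $2\le t\le 2^nq/2=g/2$, so Step 2 gives an admissible list with $t$ parts. Equal sums $\mu$ would give $2^n\mu=\iota$. But the $\mathbb{Z}_{2^n}$-component of $2^n\mu$ is $0$, while that of $\iota$ is not. So (P) fails unless $q=1$, i.e. $A\cong\mathbb{Z}_{2^n}$.

**Step 4. All other groups.** Now $g\ge3$, since the group of order $2$ has exactly one involution. Equal sums $\mu$ over $t$ parts give $t\mu=0$. Suppose some integer $t$ with $2\le t\le g/2$ is coprime to $g$. Take the list of Step 2 with this $t$. Then $\mu=0$, but the part of size $1$ is $\{\mu\}\subset A^*$, a contradiction. So (P) fails.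

When does such a $t$ exist? For $g\ge3$, the map $k\mapsto g-k$ pairs the integers coprime to $g$ in $[1,g-1]$, and $g/2$ is not one of them; so exactly $\varphi(g)/2$ of them lie in $[1,g/2]$. If $\varphi(g)\ge4$, there are at least two, and one of them is at least $2$. For $g\ge3$ the number $\varphi(g)$ is even, so what remains is $\varphi(g)=2$. A prime factor $p\ge5$ of $g$ would give $\varphi(g)\ge4$, and so would a factor $8$, $9$ or $12$; this leaves $g\in\{3,4,6\}$. The abelian groups of these orders are $\mathbb{Z}_3$, $\mathbb{Z}_4$, $\mathbb{Z}_2^2$ and $\mathbb{Z}_6$. Since $\mathbb{Z}_4$ and $\mathbb{Z}_6$ have exactly one involution, they belong to Step 3. So the groups not covered by Step 3 that can have (P) are only $\mathbb{Z}_3$ and $\mathbb{Z}_2^2$. $\square$
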